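# Locally finite contractible complexes on the classes of a countable Borel equivalence relation

## 1. Relations that are increasing unions of finite ones

A *countable Borel equivalence relation* (CBER) on a standard Borel space $X$ is an equivalence relation $E\subseteq X^2$ that is a Borel set and all of whose classes are countable. We want to put a geometric object on all classes of $E$ at once, in a Borel way, so that the object on each class is contractible and every vertex has finitely many neighbors. There is one situation in which this is easy.

**Proposition 1.** Let $E=\bigcup_k E_k$, where $E_0\subseteq E_1\subseteq\cdots$ are Borel equivalence relations on $X$ with finite classes. Then there is a Borel graph $G$ on $X$, each edge lying inside one $E$-class, whose restriction to each $E$-class is a tree in which every vertex has at most two neighbors.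

*Proof.* Fix a Borel linear order on $X$ (we may take $X$ to be a Borel subset of $\mathbb R$). Let $E_{-1}$ be equality and $G_{-1}=\emptyset$. Suppose that $G_k$ restricts on each $E_k$-class to a path through all points of the class, with a first and a last point chosen in a Borel way. Each $E_{k+1}$-class is a finite union of $E_k$-classes $C_1,\dots,C_m$, listed by increasing least elements. Join the last point of $C_i$ to the first point of $C_{i+1}$ for $1\le i<m$. This makes one path through the whole $E_{k+1}$-class, with first point that of $C_1$ and last point that of $C_m$. Let $G_{k+1}$ be the resulting graph; it is Borel, since all choices are among finitely many points.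

Put $G=\bigcup_kG_k$. At every stage all degrees are at most $2$, so they are at most $2$ in $G$. Two $E$-equivalent points are $E_k$-equivalent for some $k$, hence connected in $G_k$. A cycle of $G$ has finitely many edges, so it would lie in some $G_k$, whose components are paths. $\square$

For example, let $E$ be eventual equality on $\{0,1\}^{\mathbb N}$, with $x\mathrel{E_k}x'$ if $x$ and $x'$ agree from coordinate $k$ on, and use the lexicographic order. The $E_{k+1}$-class of $0^{k+1}x$ consists of $\{s0x\}$ and $\{s1x\}$, $s\in\{0,1\}^k$. By induction the first path runs from $0^k0x$ to $1^k0x$ and the second from $0^k1x$ to $1^k1x$; we join $1^k0x$ to $0^k1x$. So $G$ joins each point to its successor under "add one with carry".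

What changes in general? For a general $E$ there is no exhausting sequence $(E_k)$. Lemma 5 below produces, in every $E$ with infinite classes, an increasing sequence of finite Borel subrelations with larger and larger classes, but their union may be smaller than $E$. A forest built from them connects only parts of a class. How the parts fit together has to be read off from other data, namely a given complex on each class, and that complex may have vertices of infinite degree.

## 2. Complexes on the classes, and two theorems

**Definition (complexes).** A *simplicial complex* on a set $V$ is a collection $S$ of finite nonempty subsets of $V$ (*simplices*) that contains all singletons and is closed under nonempty subsets. It is *$n$-dimensional* if every simplex has at most $n+1$ elements; we also say "of dimension $\le n$", with no condition when $n=\infty$. It is *contractible* if its geometric realization is contractible. It is *locally finite* if each vertex lies in only finitely many edges (2-element simplices), equivalently in finitely many simplices.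

A complex and its realization get the same letter, and realizations carry the CW topology.

**Definition (structurings).** Let $\mathcal K$ be a class of complexes. A *Borel structuring* of a CBER $E$ on $X$ by complexes in $\mathcal K$ is a complex $S$ on $X$ such that every simplex lies in a single $E$-class, $S$ is a Borel subset of the standard Borel space of finite subsets of $X$, and the restriction $S|C$ is in $\mathcal K$ for every $E$-class $C$. If one exists, $E$ is *structurable* by complexes in $\mathcal K$.

*Example.* Let the free group with generators $\gamma_0,\gamma_1,\dots$ act freely and in a Borel way on $X$, and let $E$ be its orbit relation. The singletons and the pairs $\{x,\gamma_jx\}$ form a structuring: since the action is free, each class carries a copy of the Cayley graph, a tree. So $E$ is structurable by $1$-dimensional contractible complexes, but here every vertex lies in infinitely many edges.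

**Definition (reductions).** A *Borel reduction* from $(X,E)$ to $(Y,F)$ is a Borel map $f:X\to Y$ with $x\mathrel Ex'\iff f(x)\mathrel Ff(x')$. An injective one is a *Borel embedding*.

The question, from Ruiyuan Chen, "Borel structurability by locally finite simplicial complexes", arXiv:1702.07057 (2017), is this. Let $n\ge2$. *If a CBER $E$ is structurable by $n$-dimensional contractible complexes, is it structurable by $n$-dimensional locally finite contractible complexes?* The vertex set of the new complex must be the same space $X$. Three facts quoted by the source surround the question.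

* For $n\ge1$, every $E$ structurable by $n$-dimensional contractible complexes Borel embeds into a CBER structurable by $n$-dimensional contractible complexes in which every vertex lies in at most $M_n=2^{n-1}(n^2+3n+2)-2$ edges.
* In general there is no uniform finite bound on the number of edges at each vertex in a structuring of $E$ itself.
* For $n=1$ the answer is yes (Jackson–Kechris–Louveau).

Call $E$ *aperiodic* if all its classes are infinite. Write $\mathbb N=\{0,1,\dots\}$, and let $[E]^{<\infty}$ be the standard Borel space of finite nonempty subsets of $E$-classes.

**Theorem A.** Let $n\in\{2,3,\dots\}\cup\{\infty\}$. Let $F$ be a CBER on $Y$, and let $X\subseteq Y$ be a Borel set meeting every $F$-class such that $E:=F|X$ is aperiodic. Let $S$ be a Borel structuring of $F$ by connected complexes of dimension $\le n$. Then $E$ has a Borel structuring $S'$ by locally finite complexes of dimension $\le n$ such that $S'|(D\cap X)$ is homotopy equivalent to $S|D$ for every $F$-class $D$.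

**Theorem B.** Let $n\ge2$ be an integer. If $E$ is structurable by $n$-dimensional contractible complexes, then $E$ is structurable by locally finite $n$-dimensional contractible complexes. More generally, this conclusion holds if $E$ is Borel reducible to some CBER structurable by $n$-dimensional contractible complexes.

So the answer is yes for every $n\ge 2$.

We use two standard theorems throughout. *Lusin–Novikov*: countable-to-one Borel images of Borel sets are Borel, and a Borel set with countable sections has a Borel uniformization and is a countable union of Borel graphs. *Feldman–Moore*: every CBER is $\bigcup_k\mathrm{graph}(g_k)$ for Borel maps $g_k$.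

*Proof of Theorem B from Theorem A.* The set $X_{fin}$ of points with finite $E$-class is Borel and $E$-invariant. On it, join consecutive elements of each class in a Borel linear order; each class carries a finite path, which is contractible. So we may assume that $E$ is aperiodic, on $X$. For the first statement apply Theorem A with $Y=X$, $F=E$.

For the second, let $f:X\to Y_0$ be a Borel reduction to $(Y_0,F_0)$, structured by $S_0$. If $f(x)=f(x')$, then $x\mathrel Ex'$, so $f$ is countable-to-one. Hence $f(X)$ and its $F_0$-saturation are Borel; discarding the other classes, we may assume that $f(X)$ meets every $F_0$-class. On $Y=Y_0\sqcup X$ let $g:Y\to Y_0$ be the identity on $Y_0$ and $f$ on $X$, and let $y\mathrel Fy'$ iff $g(y)\mathrel{F_0}g(y')$. This is a CBER, $F|X=E$ because $f$ is a reduction, and $X$ meets every $F$-class. Let $S=S_0\cup\{\{x\},\{x,f(x)\}:x\in X\}$. On each class this is $S_0$ with leaves attached, so it is contractible, and its dimension is $\le n$. Apply Theorem A. $\square$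

The rest of the notes proves Theorem A. On a first pass take $Y=X$ and $F=E$.

**Borel bookkeeping.** Every collection of simplices below is a countable union of sets $\theta(P)$ with $P$ standard Borel and $\theta$ Borel and countable-to-one, hence is Borel. Every choice ("least", "choose") is a Borel uniformization of a Borel set with countable nonempty sections. For a locally finite Borel graph contained in a CBER, the map from a vertex to its finite set of neighbors is Borel by Lusin–Novikov.

**Three facts about CW complexes.**

* (T0) Let $K=\bigcup_jK_j$ and $L=\bigcup_jL_j$ be increasing unions of subcomplexes, and let $f:K\to L$ be continuous and restrict to homotopy equivalences $K_j\to L_j$. Then $f$ is a homotopy equivalence. Indeed, compact subsets lie in some $K_j$, respectively $L_j$, so spheres and null-homotopies can be handled at finite stages; $f$ is bijective on $\pi_0$ and on all homotopy groups, and Whitehead's theorem applies.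
* (T1) Suppose $K$ arises from $L$ by attaching simultaneously any number of *leaves* (an edge with one new endpoint) and of *pairs* ($e$, 2-cell), where $e$ is a new edge with endpoints in $L$ and the 2-cell is attached along an edge loop in $L\cup e$ traversing $e$ exactly once. Then $L$ is a strong deformation retract of $K$. Indeed, the boundary of the disc splits into an arc mapped onto $e$ and the complementary arc $\beta$, which maps into $L$; attaching the pair is the same as gluing the disc to $L$ along $\beta$, and the disc retracts onto $\beta$. Leaves retract to their old endpoints. For an increasing sequence of such steps, the inclusion of the first complex into the union is a homotopy equivalence, by (T0) with a constant first sequence.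
* (T2) Attaching cells along homotopic maps gives homotopy equivalent spaces. If $L$ is a subcomplex of $K$ and $L\to L'$ is a homotopy equivalence, then $K\to K\cup_LL'$ is a homotopy equivalence (gluing lemma, e.g. Brown, *Topology and Groupoids*, §7.4).

## 3. Coloring finite sets, and the telescope

**Lemma 2.** (a) For a CBER $E$ on $X$ there is a Borel $c:[E]^{<\infty}\to\mathbb N$ with $c(s)\ne c(t)$ whenever $s\ne t$ and $s\cap t\neq\emptyset$. (b) A locally finite Borel graph contained in a CBER has a Borel proper coloring by $\mathbb N$.

*Proof.* (a) (Kechris–Miller.) Let $X\subseteq\mathbb R$ and take $(g_k)$ from Feldman–Moore. For $s=\{x_1<\dots<x_m\}$ let $c(s)$ code three things: the number $m$; the first tuple, in a fixed enumeration, of pairwise disjoint rational intervals $I_1,\dots,I_m$ with $x_i\in I_i$; and for all $i,j$ the least $k_{ij}$ with $g_{k_{ij}}x_i=x_j$. Suppose $c(s)=c(t)$ and $y\in s\cap t$. Then $y\in I_i$ for exactly one $i$, so $y$ is the $i$-th point of both sets. The $j$-th point of both sets is $g_{k_{ij}}y$. So $s=t$.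

(b) Let $N[z]$ be the finite set consisting of $z$ and its neighbors. Color $z$ by $c(N[z])$ together with the position of $z$ in $N[z]$ for a Borel linear order. Suppose adjacent $z\neq z'$ have the same color. Both sets contain $z$, so $N[z]=N[z']$ by (a); then $z$ and $z'$ have the same position in one set, so $z=z'$, a contradiction. $\square$

We use (a) in this form: *at most $m+1$ sets of color $\le m$ contain a given point*, one per color.

**Definition (start times).** Let $S$ be a Borel structuring of $F$ on $Y$. A *start time* for $S$ is a Borel map $i:S\to\mathbb N$ such that
$$\tau\subseteq\sigma\ \Longrightarrow\ i(\tau)\le i(\sigma),\tag{1}$$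
$$\text{for }y\in Y,\ m\in\mathbb N,\text{ only finitely many }\sigma\in S\text{ have }y\in\sigma,\ i(\sigma)\le m.\tag{2}$$

For instance $i(\sigma)=\max\{c(\tau):\tau\subseteq\sigma,\ |\tau|\ge2\}$ (with $\max\emptyset=0$) is a start time: a non-singleton $\sigma\ni y$ with $i(\sigma)\le m$ is itself one of at most $m+1$ sets. The proof will use a more careful start time. Write $i(y)=i(\{y\})$.

**Definition (telescope).** $Tel\subseteq S\times[0,\infty)$ is the union of the cells $\sigma\times\{i\}$ and $\sigma\times[i,i+1]$ for $\sigma\in S$, $\dim\sigma\le n-1$, $i\ge i(\sigma)$ an integer, and the cells $\sigma\times\{i(\sigma)\}$ for $\dim\sigma=n$.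

A simplex is born at its start time. If $\dim \sigma<n$, it persists forever; an $n$-simplex is present only at its birth, since its prism would have dimension $n+1$. By (1) the faces of these cells are again in $Tel$, so $Tel$ is a subcomplex, of dimension $\le n$. Triangulate prisms in the standard way by a Borel linear order on $Y$: for $\sigma=\{y_0<\dots<y_m\}$ the maximal simplices of $\sigma\times[i,i+1]$ are $\{(y_0,i),\dots,(y_j,i),(y_j,i+1),\dots,(y_m,i+1)\}$. Thus $Tel$ is a simplicial complex with vertices $(y,i)$, $i\ge i(y)$.

*Example.* Take one class, a star with center $y_*$ and leaves $y_0,y_1,\dots$, with $i=0$ at vertices and $i(\{y_*,y_j\})=j$. For $n=1$, $Tel$ consists of one ray per vertex and, for each $j$, one rung from $(y_*,j)$ to $(y_j,j)$: a locally finite tree. For $n=2$ the rung becomes the strip $\{y_*,y_j\}\times[j,\infty)$. In both cases the infinite degree of $y_*$ has been spread along its ray.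

**Lemma 3.** $Tel$ is locally finite, and on each $F$-class the projection $Tel\to S$ is a homotopy equivalence.

*Proof.* An edge of $Tel$ between $(y,i)$ and $(y',i')$ lies in a cell $\sigma\times\{j\}$ or $\sigma\times[j,j+1]$ with $i(\sigma)\le j\le i$, and $|i-i'|\le1$. So $\{y,y'\}\in S$ and $i(\{y,y'\})\le i$ by (1). By (2), $(y,i)$ has finitely many neighbors.

Work over one class. Let $S_k=\{\sigma:i(\sigma)\le k\}$, $Tel_k=Tel\cap(S\times[0,k])$, and let $Tel_k^f=\bigcup_{\sigma\in S_k}\sigma\times[i(\sigma),k]\supseteq Tel_k$ be the untrimmed telescope. Pushing the second coordinate linearly to $k$ deformation retracts $Tel_k^f$ onto $S_k\times\{k\}$, so the projection $Tel_k^f\to S_k$ is a homotopy equivalence. For an $n$-simplex $\sigma\in S_k$,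
$$\bigl(\sigma\times[i(\sigma),k]\bigr)\cap Tel_k=\sigma\times\{i(\sigma)\}\ \cup\ \partial\sigma\times[i(\sigma),k],$$
because proper faces of $\sigma$ start no later than $\sigma$ and persist. A prism retracts onto its bottom and sides, and distinct prisms over $n$-simplices meet only inside $Tel_k$; retract them all simultaneously. So $Tel_k\subseteq Tel_k^f$ is a homotopy equivalence, and hence so is the projection $Tel_k\to S_k$. These projections are compatible with increasing $k$, and (T0) finishes the proof. $\square$

## 4. The telescope's vertices do not fit into $X$; folding

We now have a locally finite complex of the right dimension and homotopy type, but on too many vertices. The first thing to try is to move the vertices into $X$. Take $Y=X$, $F=E$. Each class is infinite, so on each class separately the countably many vertices $(y,i)$ can be injected into the class. Let us try to find a Borel injection $f$ from the vertices of $Tel$ into $X$ with $f(y,i)\mathrel Ey$.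

In general there is none, whatever the start time. Suppose $\mu$ is a Borel probability measure on $X$ that is $E$-invariant, meaning $\mu(g(A))=\mu(A)$ for every injective Borel $g:A\to X$ with graph in $E$. (Fair coin tossing is invariant for eventual equality on $\{0,1\}^{\mathbb N}$: such a $g$ is, on countably many Borel pieces, a flip of finitely many fixed coordinates.) Let $A_i=\{y:i(y)\le i\}$. The maps $f(\cdot,i):A_i\to X$ are injective with pairwise disjoint images, and the image of $A_i$ has measure $\mu(A_i)\to1$. Infinitely many disjoint sets would have measures tending to $1$, which is impossible.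

So collisions must be allowed: we send new vertices into $X$ by a map that is only finite-to-one. Local finiteness survives, but the homotopy type may not: identifying the two ends of a path with three edges produces a hollow triangle, a circle.

There is one kind of collision that is harmless. Suppose $z,x,w$ are distinct vertices, $\{z,x\}$ and $\{w,x\}$ are edges, and we identify $z$ with $w$ in such a way that every simplex keeps its number of vertices and the only coincidences of distinct simplices are $\{z\}$ with $\{w\}$ and $\{z,x\}$ with $\{w,x\}$. The result is the pushout along the map that folds the path $z-x-w$ onto the edge $x-w$. That map is a homotopy equivalence, so by (T2) the homotopy type does not change.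

We shall perform all identifications as folds, simultaneously. This needs:

* a locally finite complex $T$ with the homotopy type of $S$, whose vertices are the new vertices (a set $Z$) *and* points of $X$, such that each $z\in Z$ has a neighbor $x_z\in X$ (Sections 5–7);
* targets $w(z)\in X$ that avoid unwanted collisions (Section 8);
* the edges $\{x_z,w(z)\}$, added together with the rest of $X$ without changing the homotopy type (Section 9).

The first item already has a difficulty. If we joined $(y,i)$ to the same point of $X$ for all $i$, that point would have infinite degree. The neighbor must move away as $i$ grows, along a forest on $X$ obtained from finite subrelations, as in Section 1.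

## 5. Markers and a forest

**Lemma 5.** Let $E$ be an aperiodic CBER on $X$. There are Borel equivalence relations $E_0\subseteq E_1\subseteq\dots\subseteq E$ with finite classes and $E_k$-invariant Borel maps $a_k,b_k:X\to X$ with $a_k(x),b_k(x)\in[x]_{E_k}$, such that the points $a_k(C),b_k(C)$ ($k\in\mathbb N$, $C$ an $E_k$-class) are pairwise distinct.

Here $a_k(C)$ denotes the common value of $a_k$ on $C$.

*Proof.* **Claim.** An aperiodic CBER contains a Borel equivalence relation all of whose classes are finite of size $\ge3$. Go through the colors $j=0,1,\dots$ of Lemma 2(a); at step $j$ add all 3-element sets of color $j$ disjoint from all sets added earlier. Sets of equal color are disjoint or equal, so the whole family is disjoint. At most two points of each class are uncovered: three uncovered points of one class would form a set that would have been added at the step of its color. Attach each uncovered $u$ to the triple containing $g_iu$, where $i$ is least such that $g_iu$ is covered. The classes have between 3 and 5 points.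

**Construction.** Apply the claim to $E$ to get $E_0$. Given $E_k$, choose a Borel transversal (least points of classes). The restriction of $E$ to it is aperiodic, since $E_k$-classes are finite. Apply the claim there and pull back to $X$ to get $E_{k+1}$. Each $E_{k+1}$-class is a finite union of at least three $E_k$-classes. Let $a_k(C)$ and $b_k(C)$ be the two least points of $C$ not of the form $a_j(C')$, $b_j(C')$ with $j<k$.

**The picks are possible.** We show inductively that each $E_k$-class has at least 3 unused points before its two picks, so at least one after them. For $k=0$ the class has at least 3 points. An $E_{k+1}$-class contains at least three $E_k$-classes, each with an unused point left. Points picked at the same level lie in different classes or are two distinct points of one class; points picked at different levels differ by construction. $\square$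

*Example.* Let $E$ be eventual equality on $\{0,1\}^{\mathbb N}$, where $E_k$ means agreement from coordinate $2k+2$ on, with the lexicographic order. The $E_0$-class of $00x$ has $a_0=00x$ and $b_0=01x$. The $E_1$-class of $0000x$ has unused points beginning with $10$ or $11$, so $a_1=1000x$ and $b_1=1001x$.

Fix these data for the $E$ of Theorem A. Let $\mathcal A=\{a_k(x)\}$ and $\mathcal B=\{b_k(x)\}$ (all $k\in\mathbb N$, $x\in X$); these are disjoint Borel subsets of $X$. For $a=a_k(C)\in\mathcal A$ put
$$\mathrm{lev}(a)=k,\qquad p(a)=a_{k+1}(a)\in\mathcal A,\qquad e_a=\{a,p(a)\}.$$
Then $a_k(a)=a$, and $p^j(a)=a_{k+j}(a)$: the point $p(a)$ lies in $[a]_{E_{k+1}}$, so $p(p(a))=a_{k+2}(p(a))=a_{k+2}(a)$, and so on. The edges $e_a$ are distinct for distinct $a$, since $a$ is the endpoint of lower level. They form a forest on $\mathcal A$ in which each point has one parent. In the example, the four points $00tx$ with $t\in\{00,01,10,11\}$ have the common parent $1000x$.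

## 6. The complex $T$

**Step 1: start times that see the forest.** Fix $F,Y,X,E,S,n$ as in Theorem A, a Borel linear order on $Y$, $c$ from Lemma 2(a) for $F$, and a Borel $r:Y\to X$ with $r(y)\mathrel Fy$ and $r|X=\mathrm{id}$ (Lusin–Novikov; $X$ meets every class). Put
$$i(\sigma)=\max\{c(\tau\cup r(\tau)):\emptyset\neq\tau\subseteq\sigma,\ \tau\text{ not a singleton contained in }X\}\qquad(\max\emptyset=0).$$
Then (1) is clear, and $i(x)=0$ for $x\in X$. For (2): if $y\in\sigma$ and $i(\sigma)\le m$, then either $\sigma=\{y\}$, or $\tau=\sigma$ is allowed in the maximum, so $\sigma\cup r(\sigma)$ is one of at most $m+1$ finite sets containing $y$, and each has finitely many subsets. Moreover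
$$\text{for }x\in X,\ m\in\mathbb N,\text{ only finitely many }y\in Y\text{ have }r(y)=x,\ i(y)\le m.\tag{3}$$
Indeed, if $y\in X$, then $y=r(y)=x$; otherwise $\{y,x\}$ has color $\le m$ and contains $x$. Let $Tel$ be the telescope for this start time.

**Step 2: attach the rays to the forest.** The purpose is to give each $(y,i)$ a neighbor in $X$ that moves with $i$. For $i\ge i(y)$ let
$$\varphi(y,i)=a_i(r(y))\in\mathcal A.$$
Then $\mathrm{lev}\,\varphi(y,i)=i$, and $\varphi(y,i+1)=p(\varphi(y,i))$, because $\varphi(y,i)\mathrel{E_i}r(y)$ and $a_{i+1}$ is $E_{i+1}$-invariant. Add to $Tel$ the points $a\in\mathcal A$ (as vertices not in $Tel$), the edges $e_a$, and for $y\in Y$, $i\ge i(y)$ the square $Q_{y,i}$ consisting of the triangles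
$$\{(y,i),(y,i+1),\varphi(y,i+1)\},\qquad\{(y,i),\varphi(y,i),\varphi(y,i+1)\}$$
and their faces. With $V_{y,i}:=\{(y,i),\varphi(y,i)\}$, the boundary of $Q_{y,i}$ consists of $\{(y,i),(y,i+1)\}$, $V_{y,i+1}$, $e_{\varphi(y,i)}$, $V_{y,i}$. Call the result $N$.

The diagonal $\{(y,i),\varphi(y,i+1)\}$ lies in no other square: a square containing $(y,i)$ is $Q_{y,i}$ or $Q_{y,i-1}$, and the second has no $\mathcal A$-vertex of level $i+1$. It is not one of the $V$'s, by levels, and is not in $Tel$. Both triangles of $Q_{y,i}$ contain it. So for homotopy purposes $Q_{y,i}$ is a single 2-cell attached along its boundary 4-cycle.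

**Step 3: discs that undo the damage.** Up to homotopy, as Section 7 shows, $N$ is $Tel$ with some edges too many: the forest edges $e_a$, $a\in\mathcal A$, and one connecting edge for each $y\in Y\setminus\mathcal A$. There is one superfluous edge for each $y\in Y$, and we kill it with one disc for each $y$. The disc must be placed at a time when a suitable path in $S$ is already present in $Tel$.

Define $q:Y\to\mathcal A$ by $q(y)=p(y)$ if $y\in\mathcal A$ and $q(y)=a_0(r(y))$ otherwise. Then $q(y)\ne y$ and $q(y)\mathrel Fy$. Since $S$ is connected on each class, choose in a Borel way a simple edge path $y=s_0,s_1,\dots,s_l=q(y)$ in $S$, $l\ge1$, and let $P_y=\{s_0,\dots,s_l\}$. Let $t(y)$ be the least $t$ with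

* $t\ge c(P_y)$,
* $t\ge i(s_j)$ and $t\ge i(\{s_j,s_{j+1}\})$ for all $j$,
* $t\ge\mathrm{lev}(y)+1$ if $y\in\mathcal A$.

Put $t=t(y)$ and $\alpha_y=\varphi(y,t)$. We claim
$$\varphi(q(y),t)=\alpha_y.\tag{4}$$
Since $q(y)\in X$, the left side is $a_t(q(y))$. If $y\in\mathcal A$ has level $k$, then $r(y)=y$, $p(y)\mathrel{E_{k+1}}y$ and $t\ge k+1$, so $a_t(p(y))=a_t(y)$. If $y\notin\mathcal A$, then $q(y)\mathrel{E_0}r(y)$, so $a_t(q(y))=a_t(r(y))$.

The edges $\{s_j,s_{j+1}\}\times\{t\}$ belong to $Tel$ because $1\le n-1$: for $n\ge2$, edges of $S$ persist at all later times. By (4), the vertices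
$$(s_0,t),\dots,(s_l,t),\alpha_y$$
form a simple cycle $\omega_y$ in $N$, of length $l+2\ge3$, closing up through $V_{q(y),t}$ and $V_{y,t}$. Add a new vertex $d_y$ and the cone $D_y$ with apex $d_y$ over $\omega_y$. Let $T$ be the resulting complex.

**Step 4: properties of $T$.** $T$ is a Borel complex of dimension $\le n$ (recall $n\ge2$) with vertex set $\mathcal A\sqcup Z$, where
$$Z=\{(y,i):i\ge i(y)\}\sqcup\{d_y:y\in Y\}.$$
Let $u(x)=x$ for $x\in X$, $u((y,i))=u(d_y)=y$, and on $X\sqcup Z$ let $v\mathrel{\hat F}v'$ iff $u(v)\mathrel Fu(v')$. Since $u$ is countable-to-one, $\hat F$ is a CBER; its classes correspond to the $F$-classes, and each simplex of $T$ lies in one $\hat F$-class. By inspection of the triangles added: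
$$\text{the simplices of }T\text{ contained in }\mathcal A\text{ are the points }a\text{ and the edges }e_a;\tag{5}$$
$$\text{each }z\in Z\text{ has the neighbor }x_z\in\mathcal A,\quad x_{(y,i)}=\varphi(y,i),\ x_{d_y}=\alpha_y.\tag{6}$$

**Lemma 6.** $T$ is locally finite.

*Proof.* *The vertex $(y,i)$.* It has finitely many neighbors in $Tel$ by Lemma 3, and only $\varphi(y,i)$, $\varphi(y,i+1)$ in $\mathcal A$. It is adjacent to $d_{y'}$ only if $y\in P_{y'}$ and $t(y')=i$, so $c(P_{y'})\le i$. This allows at most $i+1$ sets $P_{y'}$, and each contains its $y'$, so there are finitely many $y'$.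

*The vertex $a\in\mathcal A$ of level $k$.* Its neighbors in $\mathcal A$ are $p(a)$ and those $a'$ with $p(a')=a$; the latter have $a_k(a')=a$, so they lie in the finite set $[a]_{E_k}$. It is adjacent to $(y,i)$ only if $a\in\{\varphi(y,i),\varphi(y,i+1)\}$. Then $i\in\{k,k-1\}$, $a=a_k(r(y))$, hence $r(y)\in[a]_{E_k}$, and $i(y)\le i\le k$; by (3) there are finitely many such $y$. It is adjacent to $d_y$ only if $\alpha_y=a$. Then $k=t(y)\ge i(s_0)=i(y)$ and $r(y)\in[a]_{E_k}$; again finitely many.

*The vertex $d_y$.* Its neighbors are the vertices of $\omega_y$. $\square$

## 7. The homotopy type of $T$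

**Proposition 7.** On each class, $T\simeq Tel\simeq S$.

Lemma 3 gives $Tel\simeq S$. Work in one class.

**Step 1: discard all but one connecting edge per ray.** Let $i_y=\mathrm{lev}(y)$ if $y\in\mathcal A$ (where $i(y)=0$), and $i_y=i(y)$ otherwise; let $V_y=V_{y,i_y}$. For $a\in\mathcal A$ of level $k$ we have $\varphi(a,k)=a_k(a)=a$, so $V_a=\{(a,k),a\}$: the ray over $a$ is joined to the point $a$ itself. Put
$$N_2=Tel\cup\bigcup_{a\in\mathcal A}V_a,\qquad N_1=N_2\cup\bigcup_{a\in\mathcal A}e_a\cup\bigcup_{y\notin\mathcal A}V_y.$$
$N$ arises from $N_1$ by attaching, for all $y$ simultaneously and successively away from index $i_y$, the pairs $(V_{y,i+1},Q_{y,i})$ for $i\ge i_y$ and $(V_{y,i},Q_{y,i})$ for $i(y)\le i<i_y$. At each step the other three sides of the square are present: one is in $Tel$, one is a forest edge, one is the $V$-edge from the step before. The edges $V_{y,i}$ are distinct for distinct $(y,i)$, and each missing edge and each square is used exactly once. By (T1), $N_1\subseteq N$ is a homotopy equivalence.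

**Step 2: rewrite the boundaries of the discs inside $N_1$.** Across $Q_{y,i}$, the edge $V_{y,i+1}$ is homotopic rel endpoints to $(y,i+1)\to(y,i)\to\varphi(y,i)\to\varphi(y,i+1)$. Iterating, for $t\ge i_y$ the edge $V_{y,t}$, traversed from $(y,t)$ to $\varphi(y,t)$, is homotopic in $N$ rel endpoints to
$$(y,t)\to\dots\to(y,i_y)\xrightarrow{\ V_y\ }\varphi(y,i_y)\to\varphi(y,i_y+1)\to\dots\to\varphi(y,t).\tag{7}$$
Apply this to the two edges $V_{q(y),t}$ and $V_{y,t}$ of $\omega_y$, with $t=t(y)$. This is allowed: $t\ge i_y$ by the choice of $t(y)$, and $t\ge i_{q(y)}=\mathrm{lev}(q(y))$, which is $\mathrm{lev}(y)+1$ if $y\in\mathcal A$ and $0$ otherwise. So $\omega_y$ is freely homotopic in $N$ to an edge loop in $N_1$ that runs along the path at time $t$ from $(y,t)$ to $(q(y),t)$, down the ray to $(q(y),i_{q(y)})$, through $V_{q(y)}$ to $q(y)$, along the forest up to $\alpha_y$ and back down to $\varphi(y,i_y)$, through $V_y$ to $(y,i_y)$, and up the ray to $(y,t)$. Its forest part is as follows.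

* *$y=a\in\mathcal A$, $\mathrm{lev}(a)=k$.* For $j\ge k+1$, $\varphi(p(a),j)=a_j(p(a))=a_j(a)$. The forest part is $p(a)=a_{k+1}(a)\to\dots\to a_t(a)=\alpha_a$ followed by $a_t(a)\to\dots\to a_{k+1}(a)\to a$. Cancel the backtracking; what remains is $p(a)\to a$. The resulting loop $\omega'_a$ traverses $e_a$ exactly once and otherwise runs in $N_2$ (edges of $Tel$, $V_{p(a)}$ and $V_a$).
* *$y\notin\mathcal A$.* The forest part is $a_0(r(y))\to\dots\to a_t(r(y))\to\dots\to a_{i(y)}(r(y))$. The loop, now called $\omega'_y$, traverses $V_y$ exactly once and otherwise runs in $N_2\cup\bigcup_ae_a$, because $V_{q(y)}$ is in $N_2$.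

**Step 3: compare.** $T$ is $N$ with 2-cells attached along the $\omega_y$. By (T2) it is homotopy equivalent to $N$ with 2-cells attached along the homotopic loops $\omega'_y$. By Step 1 and (T2), this is homotopy equivalent to $N_1$ with 2-cells attached along the $\omega'_y$. The last complex is built from $Tel$ by attaching first the leaves $V_a$ ($a\in\mathcal A$; the new endpoint is $a$), which gives $N_2$; then the pairs ($e_a$, 2-cell along $\omega'_a$); then the pairs ($V_y$, 2-cell along $\omega'_y$), $y\notin\mathcal A$. In each pair the 2-cell traverses the new edge exactly once and otherwise runs in the part already built. By (T1) it is homotopy equivalent to $Tel$. $\square$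

## 8. Choosing targets for the new vertices

For $z\in Z$ let $\mathrm{nb}(z)$ be its set of neighbors in $T$. We look for targets of the form $w(z)=b_{m(z)}(x_z)\in\mathcal B$, with $m(z)\in\mathbb N$.

**Lemma 8.** There is a Borel $m:Z\to\mathbb N$ such that, with $w(z)=b_{m(z)}(x_z)$:

1. $m(z)>\mathrm{lev}(a)$ for all $a\in\mathrm{nb}(z)\cap\mathcal A$; in particular $m(z)>\mathrm{lev}(x_z)$.
2. If $z\ne z'$ in $Z$ are adjacent or have a common neighbor in $T$, then $w(z)\ne w(z')$.
3. If $\{z_1,z_2\}$ and $\{z_1',z_2'\}$ are edges of $T$ within $Z$ with $w(z_1)=w(z_1')$ and $w(z_2)=w(z_2')$, then $z_1=z_1'$ and $z_2=z_2'$.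

Moreover $w$ is finite-to-one.

*Proof.* **Finite-to-one.** This holds for every choice of $m$ on any subset of $Z$. If $w(z)=b_j(C)$, then $m(z)=j$ and $x_z\in C$, because the points $b_j(C)$ are pairwise distinct. The set $C$ is finite, and each of its points in $\mathcal A$ has finitely many neighbors in $T$.

**Definition of $m$.** Since $T$ is locally finite, so is the graph joining distinct points of $Z$ at $T$-distance $\le2$. By Lemma 2(b) there is a Borel $\kappa:Z\to\mathbb N$ with $\kappa(z)\neq\kappa(z')$ for such points. This separates nearby points, as condition 2 asks. Condition 3 concerns points far apart and needs a second coloring, defined along the way. Fix pairwise disjoint infinite sets $\Lambda_{k,l}\subseteq\mathbb N$ ($k,l\in\mathbb N$), and define $m$ on $Z_k=\kappa^{-1}(k)$ by recursion on $k$. Let $\mathcal G_k$ be the graph on $Z_k$ joining $z\ne z'$ if there are $u\in\mathrm{nb}(z)\cap Z$ and $u'\in\mathrm{nb}(z')\cap Z$ with $\kappa(u),\kappa(u')<k$ and $w(u)=w(u')$. It is Borel. It is contained in $\hat F$, since $w(u)\mathrel Ex_u$ and $x_u\mathrel{\hat F}u$. It is locally finite: $z$ has finitely many neighbors $u$, each value $w(u)$ has finitely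 many preimages $u'$ where $w$ is already defined, and each $u'$ has finitely many neighbors. Let $\kappa_k:Z_k\to\mathbb N$ be a Borel proper coloring of $\mathcal G_k$, and let $m(z)$ be the least element of $\Lambda_{k,\kappa_k(z)}$ exceeding all levels of points of $\mathrm{nb}(z)\cap\mathcal A$.

**Verification.** Condition 1 is clear. If $w(z)=w(z')$, then $m(z)=m(z')$, so by disjointness of the $\Lambda$'s
$$\kappa(z)=\kappa(z')=:k\quad\text{and}\quad\kappa_k(z)=\kappa_k(z').\tag{8}$$
Condition 2 follows, since in its situation $\kappa(z)\ne\kappa(z')$. For condition 3, (8) gives $\kappa(z_1)=\kappa(z_1')$ and $\kappa(z_2)=\kappa(z_2')$, while $\kappa(z_1)\ne\kappa(z_2)$ by adjacency. By symmetry let $\kappa(z_1)<\kappa(z_2)=k$. If $z_2\neq z_2'$, they are joined in $\mathcal G_k$ via $u=z_1$, $u'=z_1'$, so $\kappa_k(z_2)\ne\kappa_k(z_2')$, contradicting (8). So $z_2=z_2'$. Now $z_1$ and $z_1'$ have the common neighbor $z_2$, and $z_1=z_1'$ by condition 2. $\square$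

## 9. Adding the rest of $X$ and the edges $\{x_z,w(z)\}$

**Step 1: the complex $\hat R$.** It has to contain all of $X$ and all edges $\{x_z,w(z)\}$, and it must not change the homotopy type when added to $T$. For $a\in\mathcal A$ let $M(a)=\{m(z):z\in Z,\ x_z=a\}$. This is a finite set, since such $z$ are neighbors of $a$, and its elements exceed $\mathrm{lev}(a)$ by Lemma 8.1. Let $\hat R$ be the complex on $X$ with all singletons, the edges of the *first kind*

* $e_a$ for $a\in\mathcal A$; $\{b_k(C),a_k(C)\}$ for all $k$ and all $E_k$-classes $C$; $\{x,a_0(x)\}$ for $x\in X\setminus(\mathcal A\cup\mathcal B)$,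

and, for each $a\in\mathcal A$ with $M(a)\ne\emptyset$, where $k=\mathrm{lev}(a)$ and $\mu=\max M(a)$, the following triangles with their faces:

* $\{a,a_j(a),a_{j+1}(a)\}$ for $k<j<\mu$;
* $\{a,a_j(a),b_j(a)\}$ for $j\in M(a)$.

The first triangles form a fan from $a$ along the branch $a_{k+1}(a),a_{k+2}(a),\dots,a_\mu(a)$ of the forest. For example, if $k=0$ and $M(a)=\{3\}$, the triangles are $\{a,a_1(a),a_2(a)\}$, $\{a,a_2(a),a_3(a)\}$ and $\{a,a_3(a),b_3(a)\}$.

The sides of these triangles not listed as first kind are the edges of the *second kind*: $\{a,a_j(a)\}$ for $k+2\le j\le\mu$, and $\{a,b_j(a)\}$ for $j\in M(a)$. The other sides are $\{a,a_{k+1}(a)\}=e_a$, $\{a_j(a),a_{j+1}(a)\}=e_{a_j(a)}$ and $\{a_j(a),b_j(a)\}$, all of the first kind. An edge of the second kind determines $a$, as its element of $\mathcal A$ of lowest level, and $j$. None is of the first kind: in $\{a,a_j(a)\}$ the levels differ by at least 2, and the only first-kind edge at $b_j(a)$ goes to $a_j(a)\ne a$, as $j>\mathrm{lev}(a)$.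

**Step 2: $\hat T=T\cup\hat R$ has the homotopy type of $T$.** By (5), $T\cap\hat R$ consists of the points of $\mathcal A$ and the edges $e_a$. So $\hat T$ arises from $T$ as follows. First attach the leaves $\{b_k(C),a_k(C)\}$ and $\{x,a_0(x)\}$, which end in the points of $X\setminus\mathcal A$. Then, for all $a$ simultaneously and successively in $j=k+1,\dots,\mu-1$, attach the pairs $(\{a,a_{j+1}(a)\},\{a,a_j(a),a_{j+1}(a)\})$; the other two sides are $e_{a_j(a)}$ and the edge $\{a,a_j(a)\}$, which is $e_a$ for $j=k+1$ and the edge attached just before otherwise. Then attach, for all $a$ and $j\in M(a)$, the pairs $(\{a,b_j(a)\},\{a,a_j(a),b_j(a)\})$, whose other two sides are present. By (T1) and Proposition 7,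
$$\hat T\simeq T\simeq S\quad\text{on each class}.$$

**Step 3: $\hat T$ is locally finite.** First-kind edges at a point $a_k(C)$ go to $a_{k+1}(C)$, to $b_k(C)$, and to points of the finite set $C$; all other points have one first-kind edge. Second-kind edges at $a_j(C)$ or $b_j(C)$ belong to points $a\in C$, a finite set, each owning finitely many; in addition $a_j(C)$ has the finitely many it owns itself. With Lemma 6, $\hat T$ is locally finite. It is a Borel complex of dimension $\le n$ with vertex set $X\sqcup Z$, and its simplices lie in single $\hat F$-classes.

## 10. Folding $Z$ into $X$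

Let $W:X\sqcup Z\to X$ be $W|X=\mathrm{id}$, $W|Z=w$, and put
$$S'=\{W(\sigma):\sigma\in\hat T\}.$$

**Lemma 9.** (a) $\{w(z),x_z\}\in\hat R$ for every $z\in Z$. (b) $W$ is injective on every simplex of $\hat T$. (c) If $\epsilon\neq\epsilon'$ are edges of $\hat T$ with $W(\epsilon)=W(\epsilon')$, then $\{\epsilon,\epsilon'\}=\{\{z,x_z\},\{w(z),x_z\}\}$ for some $z\in Z$.

*Proof.* (a) $w(z)=b_{m(z)}(x_z)$ and $m(z)\in M(x_z)$.

(b) The edges of $\hat T$ are of three types: type R, edges of $\hat R$, on which $W$ is the identity; type XZ, $\{a,z\}$ with $a\in\mathcal A$, $z\in Z$, whose image $\{a,w(z)\}$ has one point in $\mathcal A$ and one in $\mathcal B$; type ZZ, $\{z,z'\}\subseteq Z$, whose image consists of two points of $\mathcal B$, distinct by Lemma 8.2. So $W$ is injective on edges, hence on simplices.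

(c) No edge of $\hat R$ has both ends in $\mathcal B$. Consider the types of $\epsilon$ and $\epsilon'$.

* *One is ZZ.* The common image lies in $\mathcal B$, so the other is ZZ too, and Lemma 8.3 gives $\epsilon=\epsilon'$, a contradiction.
* *Both XZ.* The images have the same point in $\mathcal A$, so $\epsilon=\{a,z\}$, $\epsilon'=\{a,z'\}$ and $w(z)=w(z')$. By Lemma 8.2, $z=z'$, a contradiction.
* *Both R.* Impossible, since $W$ is the identity on $X$.
* *$\epsilon=\{a,z\}$ is XZ and $\epsilon'=\{a,w(z)\}$ is R.* Let $m=m(z)$ and $w(z)=b_m(C)$. The edges of $\hat R$ joining $b_m(C)$ to $\mathcal A$ are $\{a_m(C),b_m(C)\}$ and the edges $\{a',b_m(a')\}$ with $a'\in C\cap\mathcal A$, $m\in M(a')$. If $a=a_m(C)$, then $a\in\mathrm{nb}(z)$ has level $m=m(z)$, contradicting Lemma 8.1. So $m\in M(a)$ and $w(z)=b_m(a)$. By definition of $M(a)$ there is $z'$ with $x_{z'}=a$ and $m(z')=m$, so $w(z')=b_m(a)=w(z)$. Now $z$ and $z'$ have the common neighbor $a$, so $z=z'$ by Lemma 8.2, and $a=x_z$. $\square$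

**Step 1: $S'$ is a locally finite Borel structuring of $E$ of dimension $\le n$.** It is closed under nonempty subsets, contains all singletons of $X$, and has dimension $\le n$. Since $w(z)\mathrel Ex_z$ and $x_z\mathrel{\hat F}z$, $W$ maps the $\hat F$-class corresponding to an $F$-class $D$ into $D\cap X$; so simplices of $S'$ lie in single $E$-classes, and $S'|(D\cap X)$ is the image of the part of $\hat T$ over $D$. As $W$ is finite-to-one, $\sigma\mapsto W(\sigma)$ is finite-to-one, so $S'$ is Borel. The edges at $x$ in $S'$ are images of edges at the finitely many points of $W^{-1}(x)$, so $S'$ is locally finite.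

**Step 2: the graph on which folding takes place.** From here on work in one class. Let $\hat R^1$ be the 1-skeleton of $\hat R$ and
$$\Gamma=\hat R^1\cup\bigcup_{z\in Z}\{z,x_z\}\subseteq\hat T.$$
It contains all vertices of $\hat T$, and each $z\in Z$ is a leaf of $\Gamma$, so $\hat R^1\subseteq\Gamma$ is a deformation retract. By Lemma 9(a), $W$ maps $\{z,x_z\}$ onto $\{w(z),x_z\}\in\hat R^1$, so $W$ restricts to a retraction $\Gamma\to\hat R^1$. Being left inverse to a homotopy equivalence, $W|\Gamma$ is a homotopy equivalence.

**Step 3: all coincidences take place in $\Gamma$.** We show: *if $\sigma\ne\sigma'$ in $\hat T$ have $W(\sigma)=W(\sigma')$, then $\sigma,\sigma'\in\Gamma$.* By Lemma 9(b) they have the same dimension $m$. For $m=0$ this is clear, and for $m=1$ it is Lemma 9(c). Let $m\ge2$; we derive a contradiction. Write $\sigma=\{v_0,\dots,v_m\}$, $\sigma'=\{v_0',\dots,v_m'\}$ with $W(v_i)=W(v_i')$ and, after renumbering, $v_0\ne v_0'$. As $W|X=\mathrm{id}$, one of $v_0,v_0'$ is in $Z$; exchanging $\sigma$ and $\sigma'$ if necessary, let $v_0=z\in Z$. For $i\ge1$ the edges $\{v_0,v_i\}$ and $\{v_0',v_i'\}$ have equal images. They are distinct: if they were equal,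 then $v_0\in\{v_0',v_i'\}$, and $W(v_0)\ne W(v_i)=W(v_i')$ would force $v_0=v_0'$. By Lemma 9(c), $\{z,v_i\}$, not being contained in $X$, equals $\{z'',x_{z''}\}$ for some $z''\in Z$. Since $z\in Z$ and $x_{z''}\in X$, we get $z''=z$ and $v_i=x_z$. This holds for $i=1$ and $i=2$, so $v_1=v_2$, a contradiction.

**Step 4: $S'$ is a pushout.** $W$ induces a bijection from the simplices of $\hat T$ not in $\Gamma$ onto the simplices of $S'$ not in $\hat R^1$. It is injective by Step 3. If $\sigma\notin\Gamma$ had $W(\sigma)=\rho\in\hat R^1$, then $W(\rho)=\rho$ and $\rho\in\Gamma$, so $\sigma\neq\rho$ have equal images and Step 3 gives $\sigma\in\Gamma$, a contradiction; so the values are outside $\hat R^1$. It is onto because $W(\Gamma)=\hat R^1$. Therefore the map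
$$\hat T\cup_\Gamma\hat R^1\longrightarrow S'$$
induced by $W$ from the pushout along $W|\Gamma$ is a bijection of CW complexes under which the characteristic maps of cells correspond, that is, a homeomorphism. By (T2) and Step 2, $\hat T\to\hat T\cup_\Gamma\hat R^1\cong S'$ is a homotopy equivalence. With Section 9,
$$S'|(D\cap X)\ \simeq\ \hat T\ \simeq\ T\ \simeq\ S|D,$$
where $\hat T$ and $T$ are taken over $D$. This proves Theorem A, and with it Theorem B. $\blacksquare$

The hypothesis $n\ge2$ entered in two ways: edges of $S$ must persist in $Tel$ so that the cycles $\omega_y$ exist, and the squares, the discs and the triangles of $\hat R$ are 2-dimensional.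

## 11. Reductions, and complexes that need not be connected

**Corollary C.** For finite $n\ge2$ and a CBER $E$ the following are equivalent: (a) $E$ is Borel reducible to a CBER structurable by $n$-dimensional contractible complexes; (b) $E$ is structurable by $n$-dimensional contractible complexes; (c) $E$ is structurable by locally finite $n$-dimensional contractible complexes.

*Proof.* (c)$\Rightarrow$(b) is trivial, (b)$\Rightarrow$(a) holds by the identity map, and (a)$\Rightarrow$(c) is Theorem B. $\square$

**Corollary D.** Let $n\in\{2,3,\dots\}\cup\{\infty\}$, let $E$ be a CBER on $X$ and $S$ any Borel structuring of $E$ by complexes of dimension $\le n$. Then there is a Borel structuring $S'$ of $E$ on the same $X$ by locally finite complexes of dimension $\le n$, with the same connected components as $S$ (as vertex sets), and with $S'|K\simeq S|K$ for each component $K$; hence $S'|C\simeq S|C$ for every $E$-class $C$.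

*Proof.* Lying in the same component of $S$ is an equivalence relation $F\subseteq E$, Borel by Lusin–Novikov since it is witnessed by finite edge paths, of which there are countably many at each point. On the union of the finite components keep $S$, which is locally finite there. On the rest $F$ is aperiodic and $S$ structures it by connected complexes; apply Theorem A to $F$ there, with $Y=X$. The new complex on each component $K$ is homotopy equivalent to $S|K$, hence connected, and no simplex joins two components, so the components are the same. For an $E$-class $C$, both $S'|C$ and $S|C$ are disjoint unions over the components in $C$. $\square$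

By the second quoted fact in Section 2, local finiteness cannot in general be strengthened to a uniform bound on the number of edges at each vertex.
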